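\title{Indecomposable pure-injective modules over valuation rings that are not hulls of uniserial modules}

\begin{abstract}
Over a valuation domain, every indecomposable pure-injective module is the pure-injective hull of a uniserial module. We show, in ZFC, that this fails for valuation rings with zero divisors: every field $K$ is contained in a valuation ring of cardinality $\max(|K|,\aleph_2)$ that has an indecomposable pure-injective module which is not the hull of any uniserial module. The cardinal $\aleph_2$ is optimal, since the statement holds for all valuation rings of cardinality at most $\aleph_1$. The proof reduces the existence of the uniserial module to a coherence problem indexed by an ordinal. The problem can be solved by recursion along $\omega_1$, while along $\omega_2$ it is obstructed by a $2$-cocycle that we realize as the multiplication defect of a square-zero extension of a valuation domain.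
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{valuation ring} is a nonzero commutative ring $R$ whose ideals are totally ordered by inclusion; zero divisors are allowed. A module is \emph{uniserial} if its submodules form a chain. A module is \emph{pure-injective} if it is injective with respect to pure embeddings, and every module $M$ has a \emph{pure-injective hull} $\operatorname{PE}(M)$, a minimal pure-injective pure extension of $M$. These notions are recalled in Section~\ref{sec:background}. Indecomposable modules are nonzero by convention.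

Let $V$ be a valuation domain with field of fractions $Q$. A theorem of Ziegler states that every indecomposable pure-injective $V$-module is isomorphic to $\operatorname{PE}(B/A)$ for some submodules $A\subsetneq B$ of $Q$. The submodules of $Q$ form a chain, so $B/A$ is uniserial. The following question comes from \cite{Gregory}.

\begin{quote}
\emph{Let $R$ be a valuation ring, not necessarily a domain, and let $N$ be an indecomposable pure-injective $R$-module. Is there a uniserial $R$-module $U$ with $N\cong\operatorname{PE}(U)$?}
\end{quote}

One would guess that the answer is yes. The hull of a nonzero uniserial module over a valuation ring is always indecomposable (Lemma~\ref{lem:hull-indec}), so the question asks whether this source of examples is the only one. A nonzero element $x$ of an indecomposable pure-injective module $N$ carries two invariants, its annihilator and the set of ring elements that divide it; they determine $N$ over any valuation ring, and every finite part of these data can be realized in a cyclic, hence uniserial, module (Section~\ref{sec:types}). The answer is yes for all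 quotients of valuation domains (Example~\ref{ex:quotient}). Nevertheless, the answer in general is no.

\begin{theorem}\label{thm:A}
For every field $K$ there are a valuation ring $R\supseteq K$ with $|R|=\max(|K|,\aleph_2)$ and an indecomposable pure-injective $R$-module $N$ such that $N\not\cong\operatorname{PE}(U)$ for every uniserial $R$-module $U$.
\end{theorem}

The second theorem gives a criterion and a positive result. A subset of a chain of ideals is \emph{coinitial} if every member of the chain contains a member of the subset.

\begin{theorem}\label{thm:B}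
Let $R$ be a valuation ring, $N$ an indecomposable pure-injective $R$-module, $0\neq x\in N$, and put $I=\operatorname{ann}(x)$ and $J=\{a\in R: x\notin aN\}$.
\begin{enumerate}
\item[(1)] $N$ is the pure-injective hull of a uniserial module if and only if there are a uniserial module $U$ and $x'\in U$ with $\operatorname{ann}(x')=I$ and $\{a\in R:x'\notin aU\}=J$.
\item[(2)] This holds if the chain $\{aR:a\notin J\}$ has a coinitial subset of cardinality at most $\aleph_1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\kappa$ be an infinite cardinal. All indecomposable pure-injective modules over all valuation rings of cardinality $\kappa$ are pure-injective hulls of uniserial modules if and only if $\kappa\le\aleph_1$.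
\end{corollary}

\begin{proof}
If $|R|=\kappa\le\aleph_1$, the chain in Theorem~\ref{thm:B}(2) has at most $\aleph_1$ members. If $\kappa\ge\aleph_2$, apply Theorem~\ref{thm:A} to a field of cardinality $\kappa$.
\end{proof}

All proofs are in ZFC. Theorem~\ref{thm:B}(1), proved in Sections~\ref{sec:types} and~\ref{sec:hulls}, removes pure-injectivity from the question: one has to find a uniserial module $U$ with an element $x'$ of prescribed annihilator and divisibility. In such a module the elements ``$x'/a$'' for $a\notin J$ generate an increasing chain of cyclic modules, and the transition maps are multiplications by ring elements $c_{ij}$ that must satisfy $c_{ij}c_{jk}\equiv c_{ik}$. In a domain the $c_{ij}$ are quotients and this is automatic. With zero divisors they involve choices, and the choices have to be made coherently along an ordinal. Section~\ref{sec:coherent} makes this precise and solves the problem along $\omega_1$. Section~\ref{sec:squarezero} shows that for square-zero extensions of a valuation domain the obstruction is a $2$-cocycle on $\omega_2$. Section~\ref{sec:cocycle} finds a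 nontrivial cocycle, and Section~\ref{sec:ring} builds a ring that realizes it.

\section{Background}\label{sec:background}

Throughout, $R$ is a valuation ring. It is local, and $\mathfrak m$ denotes its maximal ideal. For a module $M$ we write $M[d]=\{z\in M:dz=0\}$, and $c\mid x$ means $x\in cM$. The letters $i,j,k,l$, used as indices, denote ordinals.

\subsection*{Valuation rings}
If any two cyclic submodules of a module are comparable, then any two submodules are. Hence a ring with comparable principal ideals is a valuation ring, cyclic $R$-modules are uniserial, and so is the union of a chain of uniserial modules. We use the following facts constantly.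

\begin{lemma}\label{lem:val}
\begin{enumerate}
\item[(a)] If $a\notin cR$, then $c=as$ with $s\in\mathfrak m$.
\item[(b)] If $x$ is an element of a module and $x=sx$ with $s\in\mathfrak m$, then $x=0$.
\item[(c)] If $acR=ac'R\neq0$, then $c'=cu$ for a unit $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $aR\not\subseteq cR$, we have $c=as$, and $s$ is not a unit. (b) The element $1-s$ is a unit. (c) By symmetry let $c'=cr$, and write $ac=ac's$. Then $ac=rs\cdot ac$, so $r\in\mathfrak m$ would give $ac=0$ by (b).
\end{proof}

\subsection*{Positive primitive formulas}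
A \emph{pp-formula} $\varphi(\bar X)$ is a formula $\exists\bar Y\,(H\bar Y=G\bar X)$ with matrices $G,H$ over $R$: it says that a finite system of linear equations with parameters $\bar X$ is solvable. Its solution set $\varphi(M)$ is a subgroup of $M^n$, and homomorphisms preserve pp-formulas. Since $R$ is commutative, multiplication by $r\in R$ is an endomorphism, so $\varphi(M)$ is a submodule. For formulas in one variable, $\varphi\wedge\psi$ and $\varphi+\psi:=\exists Y(\varphi(Y)\wedge\psi(X-Y))$ are again pp-formulas; they define $\varphi(M)\cap\psi(M)$ and $\varphi(M)+\psi(M)$. We write $\varphi\le\psi$ if $\varphi(M)\subseteq\psi(M)$ for all $M$. A submodule $M\subseteq M'$ is \emph{pure} if $\varphi(M)=\varphi(M')\cap M^n$ for all $\varphi$. The \emph{pp-type} $\operatorname{pp}(x)$ of an element $x\in M$ is the set of pp-formulas that it satisfies in $M$; it does not change when $M$ is replaced by a pure extension.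

We use four standard facts; see \cite[\S\S3--4]{Ziegler}, and also Prest's books.
\begin{enumerate}
\item[(Z1)] Let $N$ be pure-injective, $S$ a subset of a module $M$, and $f\colon S\to N$ a map such that $M\models\varphi(\bar s)$ implies $N\models\varphi(f\bar s)$ for all pp-formulas $\varphi$ and finite tuples $\bar s$ from $S$. Then $f$ extends to a homomorphism $M\to N$.
\item[(Z2)] Let $p$ be the pp-type of a nonzero element of some module. Then $p$ is the pp-type of an element of a pure-injective module $N(p)$, the hull of $p$. The module $N(p)$ is indecomposable if and only if for all $\psi_1,\psi_2\notin p$ there is $\varphi\in p$ with $(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)\notin p$. The pp-type of any nonzero element of an indecomposable pure-injective module has this property.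
\item[(Z3)] An indecomposable pure-injective module has a local endomorphism ring. Thus for each endomorphism $g$, one of $g$ and $1-g$ is an automorphism.
\item[(Z4)] An endomorphism of $\operatorname{PE}(M)$ that fixes $M$ pointwise is an automorphism.
\end{enumerate}

\section{The types $p(I,J)$}\label{sec:types}

Over a valuation ring, pp-formulas in one variable are built from divisibility and annihilation. Let $\theta_{c,d}$ be the formula $(c\mid X)+(dX=0)$, which defines $cM+M[d]$. Note that $\theta_{c,1}$ is $c\mid X$ and $\theta_{0,d}$ is $dX=0$.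

\begin{lemma}\label{lem:normal}
Every pp-formula $\varphi(X)$ is equivalent to a finite conjunction of formulas $\theta_{c,d}$.
\end{lemma}

\begin{proof}
Write $\varphi$ as $\exists\bar Y\,(H\bar Y=\bar vX)$ with a column $\bar v$. Some entry of $H$ divides all the others. Move it to the corner, clear its row and column, and repeat with the remaining block. These invertible row operations (which change $\bar v$) and column operations (which change $\bar Y$) make $H$ diagonal, so $\varphi$ is a conjunction of formulas $b\mid vX$, where $b=0$ is allowed. If $v\in bR$, this formula always holds and is equivalent to $\theta_{1,0}$. Otherwise $b=vb'$, and $vx=vb'y$ holds if and only if $x-b'y\in M[v]$, so the formula is equivalent to $\theta_{b',v}$.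
\end{proof}

For a nonzero element $x$ of a module $M$ put
\[
I(x)=\operatorname{ann}(x),\qquad J(x)=\{a\in R:x\notin aM\},
\]
and call $(I(x),J(x))$ the \emph{invariants} of $x$. The first measures the order of $x$, and the complement of the second measures its height. Both are proper ideals. For $J(x)$, note that it contains $0$ but not $1$, that it is closed under multiplication by $R$, and that $a+a'$ lies in the larger of $aR$ and $a'R$. The invariants are subject to one constraint. If $a\notin J(x)$ and $d\notin I(x)$, write $x=ay$; then $day=dx\neq0$, so $ad\ne0$.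

\begin{definition}
A pair $(I,J)$ of proper ideals is \emph{admissible} if $ad\neq0$ whenever $a\notin J$ and $d\notin I$. An element $x$ of a module $M$ is an \emph{$(I,J)$-element} if
\begin{equation}\label{eq:dagger}
a\mid x\ \ (a\notin J),\qquad bx=0\ \ (b\in I),\qquad x\notin cM+M[d]\ \ (c\in J,\ d\notin I).
\end{equation}
\end{definition}

Taking $c=0$, $d=1$ shows that an $(I,J)$-element is nonzero, and taking $c=0$ or $d=1$ shows that its invariants are $(I,J)$.

\begin{example}\label{ex:truncated}
Let $R=K[t]/(t^n)$. The proper ideals are $t^eR$ with $1\le e\le n$. The pair $(t^eR,t^fR)$ is admissible if and only if $t^{e-1}t^{f-1}\neq0$, that is, $e+f-1\le n$, and then it is the pair of invariants of $t^{f-1}$ in the cyclic module $R/t^{e+f-1}R$. The third condition of \eqref{eq:dagger} does not follow from the invariants. For $n\ge3$, the element $x=(1,t)$ of $M=R/tR\oplus R/t^3R$ has $t\nmid x$ and $tx\neq0$, yet $x=(0,t)+(1,0)\in tM+M[t]$. Here the failure of divisibility and the failure of annihilation occur in different summands.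
\end{example}

\begin{lemma}\label{lem:pIJ}
Let $(I,J)$ be admissible.
\begin{enumerate}
\item[(a)] Some module contains an $(I,J)$-element.
\item[(b)] All $(I,J)$-elements have the same pp-type, denoted $p(I,J)$.
\item[(c)] If $\psi,\psi'\notin p(I,J)$, then $\psi+\psi'\notin p(I,J)$.
\item[(d)] $N(I,J):=N(p(I,J))$ is an indecomposable pure-injective module containing an $(I,J)$-element.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The conditions \eqref{eq:dagger} are first-order statements about a constant $x$ in the language of $R$-modules, so by the compactness theorem it suffices to satisfy finitely many of them. Among the finitely many ring elements involved, choose $a\notin J$ and $d\notin I$ generating the smallest ideals and $b\in I$, $c\in J$ generating the largest; the three conditions for these $a,b,c,d$ imply the others. Let $M=R/abR$ and $x=a+abR$. Then $a\mid x$ and $bx=0$. Suppose that $x\in cM+M[d]$, say $a\equiv cr+z$ modulo $abR$ with $dz\in abR$. Since $a\notin cR$ and $d\notin bR$, we have $c=as$ and $b=dt$ with $s,t\in\mathfrak m$. Multiplying the congruence by $d$ gives $da(1-sr)\in abR=da\,tR$.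 As $1-sr$ is a unit, $da\in da\,tR$, so $da=0$ by Lemma~\ref{lem:val}(b). This contradicts admissibility.

(b) An $(I,J)$-element satisfies $\theta_{c,d}$ if and only if $c\notin J$ or $d\in I$. Apply Lemma~\ref{lem:normal}.

(c) By Lemma~\ref{lem:normal}, $\psi\le\theta_{c,d}$ and $\psi'\le\theta_{c',d'}$ with $c,c'\in J$ and $d,d'\notin I$. Let $c''\in\{c,c'\}$ generate the larger of $cR,c'R$ and let $d''\in\{d,d'\}$ generate the smaller of $dR,d'R$. Then $\psi+\psi'\le\theta_{c'',d''}\notin p(I,J)$.

(d) By (c) the criterion of (Z2) holds with $\varphi$ the formula $X=X$.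
\end{proof}

In the two classes of modules that concern us, the invariants of an element do determine its type.

\begin{lemma}\label{lem:uniserial-type}
Every nonzero element $u$ of a uniserial module $U$ is an $(I(u),J(u))$-element.
\end{lemma}

\begin{proof}
If $u=cy+z$ with $dz=0$, then $u$ lies in the larger of $Rcy$ and $Rz$, so $c\mid u$ or $du=0$.
\end{proof}

\begin{lemma}\label{lem:indec-type}
Every nonzero element $x$ of an indecomposable pure-injective module $N$ is an $(I(x),J(x))$-element.
\end{lemma}

\begin{proof}
Let $c\nmid x$ and $dx\ne0$, and put $A=cN$, $B=N[d]$. We must show that $x\notin A+B$. By (Z2) there is $\varphi\in\operatorname{pp}(x)$ with $x\notin(\varphi(N)\cap A)+(\varphi(N)\cap B)$, so it suffices to prove the distributive law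
\[
\varphi(N)\cap(A+B)\subseteq(\varphi(N)\cap A)+(\varphi(N)\cap B).
\]
By Lemma~\ref{lem:normal}, $\varphi(N)$ is a finite intersection $\bigcap_l(A_l+B_l)$ with $A_l=c_lN$ and $B_l=N[d_l]$. The submodules $A,A_l$ form a chain, and so do $B,B_l$. Let $z\in\varphi(N)\cap(A+B)$.

Call $l$ \emph{small} if $A_l\subseteq A$ and $B_l\subseteq B$. If $l$ is not small, then $A_l+B_l$ contains $A$ or $B$. In that case, for every decomposition $z=a'+b'$ with $a'\in A$, $b'\in B$, one summand lies in $A_l+B_l$, and then so does the other, because $z$ does. If no $l$ is small, any decomposition works. Otherwise we need a decomposition with both summands in the intersection $S$ of the $A_l+B_l$ over all small $l$.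

If $A_l\subseteq A_{l'}$ and $B_l\subseteq B_{l'}$ for small $l\neq l'$, then $l'$ can be dropped without changing $S$. After dropping such indices, number the remaining ones so that $A_1\supseteq\dots\supseteq A_r$; then $B_1\subseteq\dots\subseteq B_r$. We claim that
\[
S_r:=\bigcap_{l\le r}(A_l+B_l)=A_r+(A_{r-1}\cap B_r)+\dots+(A_1\cap B_2)+B_1 .
\]
This is trivial for $r=1$. By induction $S_{r-1}=A_{r-1}+Y$, where $Y=(A_{r-2}\cap B_{r-1})+\dots+(A_1\cap B_2)+B_1$ (and $Y=B_1$ if $r=2$) is contained in $B_{r-1}\subseteq B_r$. Since $A_r\subseteq S_{r-1}$ and $Y\subseteq B_r$, two applications of the modular law give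
\[
S_{r-1}\cap(A_r+B_r)=A_r+(S_{r-1}\cap B_r)=A_r+(A_{r-1}\cap B_r)+Y .
\]
Now $z\in S=S_r$, so $z=a'+b'$ with $b'\in B_1\subseteq B$ and $a'$ in the sum of the other terms, which lies in $A_1\subseteq A$. Both $a'$ and $b'$ lie in $S$ by the formula.
\end{proof}

\section{Hulls of uniserial modules}\label{sec:hulls}

Suppose that $N=\operatorname{PE}(U)$ is indecomposable and $x\in N$. The element $x$ need not lie in $U$, and we want an element of $U$ with the same type. Indecomposability ties $x$ to a tuple from $U$ by a pp-formula. Purity then produces elements of $U$ that are tied to the tuple in the same way and share any one given property of $x$, and uniseriality forces all of them to generate the same cyclic submodule.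

\begin{proposition}\label{prop:descend}
Let $N$ be indecomposable pure-injective and let $x\in N$ be an $(I,J)$-element. If $N\cong\operatorname{PE}(U)$ with $U$ uniserial, then $U$ contains an $(I,J)$-element.
\end{proposition}

\begin{proof}
View $U\neq0$ as a pure submodule of $N$ and let $p=p(I,J)$. We first find a pp-formula $\varphi(X,\bar Y)$ and a tuple $\bar u$ from $U$ with $N\models\varphi(x,\bar u)$ and $N\not\models\varphi(0,\bar u)$. If $x\in U$, take $X=Y$ and $\bar u=x$. If $x\notin U$ and there is no such formula, the map $U\cup\{x\}\to N$ that fixes $U$ and sends $x$ to $0$ preserves pp-formulas, and by (Z1) it extends to $g\in\operatorname{End}(N)$. Then $g$ kills $x\neq0$ and $1-g$ kills $U\neq0$, contradicting (Z3).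

Put $\chi(X)=\varphi(X,\bar0)$. If two elements satisfy $\varphi(X,\bar u)$, their difference satisfies $\chi$. Also $x\notin\chi(N)$, since otherwise $(0,\bar u)=(x,\bar u)-(x,\bar0)$ would satisfy $\varphi$. Thus $\chi\notin p$.

Let $\psi\in p$. The formula $\exists X(\varphi(X,\bar u)\wedge\psi(X))$ holds in $N$, so by purity there is $x_\psi\in U$ with $U\models\varphi(x_\psi,\bar u)\wedge\psi(x_\psi)$. Then $x_\psi-x\in\chi(N)$, and so $x_\psi\notin\chi(N)$. Let $x'$ be the element $x_\psi$ chosen for the formula $X=X$. For any $\psi\in p$ the submodule $\chi(U)$ does not contain $x_\psi$, so $\chi(U)\subseteq Rx_\psi$ because $U$ is uniserial. Since $x'-x_\psi\in\chi(N)\cap U=\chi(U)$, we get $x'\in Rx_\psi\subseteq\psi(U)$. Hence $p\subseteq\operatorname{pp}(x')$. Conversely, if $x'$ satisfied some $\chi'\notin p$, then $x=x'-(x'-x)$ would satisfy $\chi'+\chi$, contradicting Lemma~\ref{lem:pIJ}(c). So $\operatorname{pp}(x')=p$, and $x'$ satisfies \eqref{eq:dagger}.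
\end{proof}

\begin{lemma}\label{lem:hull-indec}
If $U\neq0$ is uniserial, then $E=\operatorname{PE}(U)$ is indecomposable.
\end{lemma}

\begin{proof}
Let $E=E_1\oplus E_2$ with projections $\pi_1,\pi_2$. Say that $\pi_r$ \emph{is good at} $u\in U$ if $\operatorname{pp}(\pi_ru)=\operatorname{pp}(u)$; the inclusion $\supseteq$ always holds. If $\pi_r$ is good at $u$, it is good at every multiple $au$, and it even preserves the pp-type of every tuple $(a_1u,\dots,a_nu)$, because $\psi(a_1X,\dots,a_nX)$ is a pp-formula in $X$.

At each $u\ne0$ one of the projections is good. Otherwise $\pi_1u$ and $\pi_2u$ satisfy formulas $\psi_1,\psi_2\notin\operatorname{pp}(u)$, and $u=\pi_1u+\pi_2u$ satisfies $\psi_1+\psi_2$, contradicting Lemmas~\ref{lem:uniserial-type} and~\ref{lem:pIJ}(c). Suppose that $\pi_1$ is not good at $u_0$. Then it is not good at any $u$ with $u_0\in Ru$, so $\pi_2$ is good at all these $u$, including $u_0$, and at their multiples. Every element of $U$ is a multiple of $u_0$ or has $u_0$ as a multiple, so $\pi_2$ is good everywhere on $U$. Thus one projection, say $\pi_1$, is good on all of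 $U$. A finite tuple in $U$ consists of multiples of one of its entries, so $\pi_1$ preserves the types of tuples. Therefore $\pi_1u\mapsto u$ is a well-defined map $\pi_1U\to E$ that preserves pp-formulas, and by (Z1) it extends to $g\colon E_1\to E$. The endomorphism $g\pi_1$ fixes $U$, so it is an automorphism by (Z4). Hence $\pi_1$ is injective and $E_2=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By Lemma~\ref{lem:indec-type}, $x$ is an $(I,J)$-element. If $N\cong\operatorname{PE}(U)$, Proposition~\ref{prop:descend} gives an $(I,J)$-element of $U$, and it has invariants $(I,J)$. Conversely, let $x'\in U$ have invariants $(I,J)$ and let $E=\operatorname{PE}(U)$, which is indecomposable by Lemma~\ref{lem:hull-indec}. By Lemma~\ref{lem:uniserial-type} and purity, $x'$ has type $p(I,J)$ in $E$, the same as $x$ in $N$. By (Z1) there are $f\colon N\to E$ and $g\colon E\to N$ with $f(x)=x'$ and $g(x')=x$. Since $1-gf$ kills $x$ and $1-fg$ kills $x'$, both $gf$ and $fg$ are automorphisms by (Z3). So $f$ is an isomorphism.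
\end{proof}

\section{Coherent systems and the bound $\aleph_1$}\label{sec:coherent}

Fix an admissible pair $(I,J)$. We ask when some uniserial module has an element with invariants $(I,J)$, and we translate the question into arithmetic in $R$.

\begin{definition}
A \emph{scale} for $J$ is a sequence $(a_i)_{i<\kappa}$ in $R\setminus J$, indexed by an ordinal $\kappa\geq1$, such that $a_0=1$, $a_jR\subsetneq a_iR$ for $i<j$, and every $a\notin J$ divides some $a_i$. A \emph{coherent system} for the scale is a family $c_{ij}\in R$ ($i\le j<\kappa$) with $c_{ii}=1$ and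
\begin{enumerate}
\item[(C1)] $a_ic_{ij}R=a_jR$ for $i\le j$;
\item[(C2)] $c_{ij}c_{jk}-c_{ik}\in a_kI$ for $i\le j\le k$.
\end{enumerate}
\end{definition}

All $a_i$ are nonzero, since $0\in J$. Multiplying (C1) by $I$ gives $a_ic_{ij}I=a_jI$. Scales exist. If the chain $\{aR:a\notin J\}$ has a least element, there is a scale of length at most $2$. Otherwise let $\{s_\xi R:\xi<\mu\}$ be a coinitial subset of least cardinality $\mu$, which is infinite. Put $a_0=1$. For $0<i<\mu$ the ideals $a_\xi R$, $s_\xi R$ with $\xi<i$ are too few to be coinitial, so some $a_iR$ with $a_i\notin J$ lies strictly below all of them. This gives a scale of length $\mu$.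

\begin{proposition}\label{prop:coherent}
Let $(I,J)$ be admissible and let $(a_i)_{i<\kappa}$ be a scale for $J$.
\begin{enumerate}
\item[(a)] If there is a coherent system, then some uniserial module has an element with invariants $(I,J)$.
\item[(b)] If some uniserial module has an element with invariants $(I,J)$, then there is a coherent system with $a_ic_{ij}-a_j\in a_jI$ for all $i\le j$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $Ry_i=R/a_iI$ with generator $y_i=1+a_iI$, and map $Ry_i\to Ry_j$ by $y_i\mapsto c_{ij}y_j$. The maps are well defined because $a_iIc_{ij}=a_jI$, and they form a direct system by (C2).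

They are injective. If $rc_{ij}\in a_jI=c_{ij}a_iI$, then $r\in a_iI+\operatorname{ann}(c_{ij})$, so it suffices to show $\operatorname{ann}(c_{ij})\subseteq a_iI$. Let $sc_{ij}=0$. If $a_i\in sR$, then $a_ic_{ij}=0$ and $a_j=0$ by (C1), which is false. So $s=a_is'$, and $s'a_ic_{ij}=0$ gives $s'a_j=0$ by (C1). Since $a_j\notin J$, admissibility yields $s'\in I$.

So the direct limit $U$ is the union of a chain of cyclic modules and is uniserial. Let $x'=y_0$. Then $\operatorname{ann}(x')=a_0I=I$. By (C1) for $i=0$ and Lemma~\ref{lem:val}(c), $c_{0j}=a_ju_j$ with $u_j$ a unit. Since $x'=c_{0j}y_j$, every $a_j$, and hence every $a\notin J$, divides $x'$. Suppose that $a\in J$ divides $x'$, say $x'=ary_j$. Then $ar-a_ju_j=a_jb$ with $b\in I\subseteq\mathfrak m$. Since $ar\in J$ and $a_j\notin J$, we have $ar=a_js$ with $s\in\mathfrak m$. Thus $a_j(s-u_j-b)=0$ with $s-u_j-b$ a unit, so $a_j=0$, a contradiction.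

(b) Let $x\in U$ have invariants $(I,J)$ and choose $y_i\in U$ with $a_iy_i=x$. We claim $\operatorname{ann}(y_j)=a_jI$. Indeed $a_jIy_j=Ix=0$. If $ry_j=0$, then $a_j\notin rR$ because $x\ne0$, so $r=a_js$, and $sx=0$ gives $s\in I$. Next, $y_i\in Ry_j$ for $i<j$. Otherwise $y_j=ry_i$ by uniseriality; writing $a_j=a_is$ with $s\in\mathfrak m$, we get $x=a_jy_j=sra_iy_i=srx$ and $x=0$. So $y_i=c_{ij}y_j$ for some $c_{ij}$, with $c_{ii}=1$. From $a_ic_{ij}y_j=x=a_jy_j$ we get $a_ic_{ij}-a_j\in a_jI$, so $a_ic_{ij}=a_j(1+b)$ with $b\in I\subseteq\mathfrak m$, which gives (C1). From $c_{ij}c_{jk}y_k=y_i=c_{ik}y_k$ we get (C2).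
\end{proof}

\begin{example}\label{ex:quotient}
Let $R=V/L$ be a quotient of a valuation domain $V$. Lift the $a_i$ to $\hat a_i\in V$ with $\hat a_0=1$. For $i<j$ we have $\hat a_i\notin\hat a_jV$, so $\hat a_j/\hat a_i\in V$. The images $c_{ij}$ of these quotients satisfy $a_ic_{ij}=a_j$ and $c_{ij}c_{jk}=c_{ik}$. By Proposition~\ref{prop:coherent}(a) and Theorem~\ref{thm:B}(1), every indecomposable pure-injective $R$-module is the hull of a uniserial module. For $L=0$ the map $y_i\mapsto a_i^{-1}+I$ identifies the module $U$ of the proof with $\bigl(\bigcup_ia_i^{-1}V\bigr)/I$, which has the form $B/A$ of Ziegler's theorem. Consequently, the ring of Theorem~\ref{thm:A} cannot be a quotient of a valuation domain.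
\end{example}

In a general valuation ring the equation $a_ic=a_j$ determines $c$ only modulo $\operatorname{ann}(a_i)$, and the choices must be reconciled. For a scale of length $\omega$ this is easy: choose $c_{i,i+1}$ freely and let $c_{ij}$ be the product $c_{i,i+1}\cdots c_{j-1,j}$. The difficulty is at a limit ordinal $\lambda$, where one needs elements $c_{i\lambda}$ for all $i<\lambda$ that are compatible with the system already built.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The pair $(I,J)$ is admissible, and by hypothesis there is a scale whose length $\kappa$ is finite, $\omega$ or $\omega_1$. By Proposition~\ref{prop:coherent}(a) and part (1) it suffices to construct a coherent system. We define $c_{ik}$ ($i\le k$) by recursion on $k<\kappa$. In (C2) the case $j=k$ is trivial.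

\emph{Successor step, $k=l+1$.} Choose $c_{lk}$ with $a_lc_{lk}=a_k$ and put $c_{ik}=c_{il}c_{lk}$ for $i\le l$. Then $a_ic_{ik}R=a_lc_{lk}R=a_kR$. For $i\le j\le l$ we have $c_{ij}c_{jk}-c_{ik}=(c_{ij}c_{jl}-c_{il})c_{lk}\in a_lIc_{lk}=a_kI$.

\emph{Limit step, $k=\lambda$.} Since $\lambda<\omega_1$, there is a sequence $i_0<i_1<\cdots$ of length $\omega$ cofinal in $\lambda$. We construct $e_n\in R$ with
\begin{equation}\label{eq:en}
a_{i_n}e_nR=a_\lambda R,\qquad e_n=c_{i_ni_{n+1}}e_{n+1}.
\end{equation}
Choose $d_n$ with $a_{i_n}d_n=a_\lambda$ and put $e_0=d_0$. Given $e_n$, we have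
\[
a_{i_n}c_{i_ni_{n+1}}d_{n+1}R=a_{i_{n+1}}d_{n+1}R=a_\lambda R=a_{i_n}e_nR\neq0,
\]
so $e_n=c_{i_ni_{n+1}}d_{n+1}u$ with $u$ a unit by Lemma~\ref{lem:val}(c). Put $e_{n+1}=d_{n+1}u$.

For $i<\lambda$ let $c_{i\lambda}=c_{ii_n}e_n$ with $n$ least such that $i\le i_n$. Then $a_ic_{i\lambda}R=a_{i_n}e_nR=a_\lambda R$. For $j\le i_n$,
\[
c_{ji_n}e_n-c_{ji_{n+1}}e_{n+1}=(c_{ji_n}c_{i_ni_{n+1}}-c_{ji_{n+1}})e_{n+1}\in a_{i_{n+1}}Ie_{n+1}=a_\lambda I,
\]
so $c_{j\lambda}\equiv c_{ji_n}e_n$ modulo $a_\lambda I$ for \emph{every} $n$ with $j\le i_n$. Given $i\le j<\lambda$, choose $n$ with $j\le i_n$. Modulo $a_\lambda I$,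
\[
c_{ij}c_{j\lambda}\equiv c_{ij}c_{ji_n}e_n\equiv c_{ii_n}e_n\equiv c_{i\lambda},
\]
where the middle step uses (C2) and $a_{i_n}Ie_n=a_\lambda I$.
\end{proof}

The cardinality hypothesis is used only to get the cofinal $\omega$-sequence, along which \eqref{eq:en} is solved one step at a time. A recursion of length $\omega_2$ has to pass limit ordinals of cofinality $\omega_1$, where this argument is not available. The rest of the paper shows that no argument is.

\section{Square-zero extensions and the obstruction}\label{sec:squarezero}

We look for a counterexample among the rings closest to domains. Let $V$ be a valuation domain with field of fractions $Q$ and valuation $v$, so that $V=\{q:v(q)\ge0\}$ and $v(0)=\infty$. Assume that $V$ contains nonzero elements $t_i$ ($i<\omega_2$) with $t_0=1$ whose values $\alpha_i=v(t_i)$ are strictly increasing. For $i<j$ put $t_{ij}=t_j/t_i\in V$, so that $t_{ij}t_{jk}=t_{ik}$, and let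
\[
L_i=\bigcup_{j>i}t_{ij}^{-1}V\supseteq V .
\]
The union is increasing in $j$, so $L_0=\bigcup_{j>i}t_j^{-1}V$, and therefore $L_i=t_iL_0$ and $t_{ik}L_i=L_k$.

A \emph{square-zero extension of $V$ by $Q/V$} is a commutative ring $R$ with a surjective homomorphism $R\to V$, $r\mapsto\bar r$, whose kernel has square zero and is isomorphic to $Q/V$ as a $V$-module. We identify the kernel with $Q/V$, so that $r(q+V)=\bar rq+V$. The module $Q/V$ is the right kernel because it is uniserial and divisible.

\begin{lemma}\label{lem:sqz}
Let $R$ be a square-zero extension of $V$ by $Q/V$. If $r\notin Q/V$ and $v(\bar r')\ge v(\bar r)$, then $r'\in rR$. The ring $R$ is a valuation ring.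
\end{lemma}

\begin{proof}
Write $\bar r'=\bar rb$ with $b\in V$ and choose $s\in R$ with $\bar s=b$. Then $r'-rs\in Q/V=\bar r(Q/V)\subseteq rR$. So of two elements that are not both in $Q/V$, one whose image has the smaller value divides the other. For two elements of $Q/V$, the principal ideals are $V$-submodules of the uniserial module $Q/V$.
\end{proof}

For such $R$ define
\[
I=L_0/V\subseteq Q/V,\qquad J=\{r\in R:v(\bar r)>\alpha_i\text{ for all }i<\omega_2\}\supseteq Q/V,
\]
and choose $a_i\in R$ with $\bar a_i=t_i$ and $a_0=1$.

\begin{lemma}\label{lem:pair}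
The pair $(I,J)$ is admissible, $(a_i)_{i<\omega_2}$ is a scale for $J$, and $a_iI=L_i/V$.
\end{lemma}

\begin{proof}
Both $I$ and $J$ are ideals, and they are proper since $v(\bar 1)=\alpha_0$. Let $r\notin J$ and $d\notin I$. Then $v(\bar r)\le\alpha_j$ for some $j>0$. If $d\notin Q/V$, then $\bar r\bar d\neq0$. If $d=q+V$ with $q\notin L_0$, then $v(q)<-\alpha_j$, so $v(\bar rq)<0$ and $rd\neq0$. This proves admissibility. We have $a_i\notin J$; by Lemma~\ref{lem:sqz}, $r$ divides $a_j$, and $a_jR\subseteq a_iR$ for $i<j$, with strict inclusion since $\alpha_i<\alpha_j$. Finally $a_iI=(t_iL_0+V)/V=L_i/V$.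
\end{proof}

For families indexed by increasing tuples, with values in an abelian group, put
\[
(\delta h)_{ijk}=h_{jk}-h_{ik}+h_{ij},\qquad(\delta w)_{ijkl}=w_{jkl}-w_{ikl}+w_{ijl}-w_{ijk}.
\]
Expanding, the six pairs of terms cancel and $\delta\delta h=0$.

\begin{proposition}\label{prop:obstruction}
Let $b_{ij}\in R$ ($i<j<\omega_2$) be lifts of $t_{ij}$, and let $w_{ijk}\in Q$ satisfy
\begin{equation}\label{eq:defect}
b_{ij}b_{jk}-b_{ik}=t_{ik}w_{ijk}+V\qquad(i<j<k).
\end{equation}
Then $N(I,J)$ is the pure-injective hull of a uniserial module if and only if there are $h_{ij}\in Q$ with $w_{ijk}-(\delta h)_{ijk}\in L_i$ for all $i<j<k$.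
\end{proposition}

\begin{proof}
The families of lifts $c_{ij}$ of $t_{ij}$ are exactly the families $c_{ij}=b_{ij}-u_{ij}$ with $u_{ij}=t_{ij}h_{ij}+V$, $h_{ij}\in Q$. Since $u_{ij}u_{jk}=0$,
\[
c_{ij}c_{jk}-c_{ik}=b_{ij}b_{jk}-b_{ik}-t_{ij}u_{jk}-t_{jk}u_{ij}+u_{ik}=t_{ik}\bigl(w_{ijk}-(\delta h)_{ijk}\bigr)+V .
\]
This lies in $a_kI=L_k/V=t_{ik}L_i/V$ if and only if $w_{ijk}-(\delta h)_{ijk}\in L_i$. So the $h_{ij}$ exist if and only if some family of lifts satisfies (C2). Lifts always satisfy (C1), by Lemma~\ref{lem:sqz}. By Lemma~\ref{lem:pIJ}(d), Theorem~\ref{thm:B}(1) and Proposition~\ref{prop:coherent}(a), such a family makes $N(I,J)$ the hull of a uniserial module. Conversely, if $N(I,J)$ is such a hull, Proposition~\ref{prop:coherent}(b) gives a coherent system with $a_ic_{ij}-a_j\in Q/V$. Then $t_i\bar c_{ij}=t_j$, so the $c_{ij}$ are lifts of the $t_{ij}$.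
\end{proof}

The defect $w$ is not arbitrary. Applying \eqref{eq:defect} twice to $(b_{ij}b_{jk})b_{kl}$ and to $b_{ij}(b_{jk}b_{kl})$ gives
\[
b_{il}+\bigl(t_{il}(w_{ikl}+w_{ijk})+V\bigr)=b_{il}+\bigl(t_{il}(w_{ijl}+w_{jkl})+V\bigr),
\]
so $(\delta w)_{ijkl}\in t_{il}^{-1}V\subseteq L_i$. Thus $w$ is a $2$-cocycle modulo the $L_i$, and the question is whether it is a coboundary modulo the $L_i$. For the trivial extension $V\times Q/V$, with product $(a,u)(a',u')=(aa',au'+a'u)$, the lifts $(t_{ij},0)$ give $w=0$. Two tasks remain: to find a cocycle on $\omega_2$ that is not a coboundary, and to find a ring with that defect.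

\section{A nontrivial cocycle on $\omega_2$}\label{sec:cocycle}

Let $K$ be a field. For a set $E$ of ordinals let $C_n(E)$ be the $K$-vector space with basis the increasing tuples $[i_0\dots i_n]$ from $E$, called simplices, with boundary $\partial[i_0\dots i_n]=\sum_r(-1)^r[i_0\dots\widehat{i_r}\dots i_n]$ and augmentation $\epsilon\colon C_0(E)\to K$, $[i]\mapsto1$. If $l$ exceeds all vertices occurring in a chain $c\in C_n(E)$, let $c*l$ be obtained by appending $l$ to each simplex. Then
\begin{equation}\label{eq:cone}
\partial(c*l)=(\partial c)*l+(-1)^{n+1}c\quad(n\ge1),\qquad\partial(c*l)=\epsilon(c)[l]-c\quad(n=0).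
\end{equation}
Hence the augmented complex $C_\bullet(E)\to K\to0$ is exact if $E$ is nonempty without largest element. Write $C_n=C_n(\omega_2)$, and let $C_n(\ge i)$ be the span of the simplices with all vertices $\ge i$.

\begin{proposition}\label{prop:cocycle}
There are $w_{ijk}\in C_3$ ($i<j<k<\omega_2$) such that
\begin{enumerate}
\item[(A)] $(\delta w)_{ijkl}\in C_3(\ge i)$ for all $i<j<k<l$;
\item[(B)] there are no $h_{ij}\in C_3$ ($i<j$) with $w_{ijk}-(\delta h)_{ijk}\in C_3(\ge i)$ for all $i<j<k$.
\end{enumerate}
\end{proposition}

\begin{example}\label{ex:omega}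
The same phenomenon occurs on $\omega$, two degrees lower. In $C_1(\omega)$ let $w_i=[0\,1]+[1\,2]+\dots+[i-1\ i]$, with $w_0=0$. Then $w_j-w_i$ has all vertices $\ge i$ for $i<j$, which is the analog of (A). If a single chain $h$ had $w_i-h$ supported on vertices $\geq i$ for all $i$, then $h$ would have coefficient $1$ at every $[n\ n+1]$, which is impossible for a finite sum; this is the analog of (B). The chains $w_i$ come from a section of $\partial$. The elements $[n+1]-[n]$ form a basis of $\ker\epsilon$, the map $\sigma\colon[n+1]-[n]\mapsto[n\ n+1]$ satisfies $\partial\sigma=\mathrm{id}$ and respects the filtration by least vertex, and $w_i=\sigma(\partial[0\,i])$ for $i>0$. On $\omega_2$ we shall put $w_{ijk}=\sigma(\partial[0ijk])$ for a filtered section $\sigma$. Its existence, and the proof of (B), are statements about projective dimension.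
\end{example}

\subsection*{Functors on an ordinal}
For an ordinal $\lambda$ let $\operatorname{Fun}(\lambda)$ be the abelian category of contravariant functors from $\lambda$ to $K$-vector spaces: spaces $F(i)$ with compatible maps $F(j)\to F(i)$ for $i\le j<\lambda$. Exactness is tested at each $i$. For $\gamma\le\lambda$ let $K_{<\gamma}(i)$ be $K$ for $i<\gamma$ and $0$ otherwise, with identity maps between nonzero values, and let $K_{\le a}=K_{<a+1}$. Then $K_{<\gamma}\subseteq K_{<\gamma'}$ for $\gamma\le\gamma'$. Since $\operatorname{Hom}(K_{\le a},F)=F(a)$, the functors $K_{\le a}$ are projective, every object is a quotient of a direct sum of them, and every projective is a summand of such a sum.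

Recall that $\operatorname{pd}F\le n$ if and only if $\operatorname{Ext}^{n+1}(F,-)=0$, and, for $n\ge1$, if and only if $\partial P_n$ is projective for one, equivalently every, projective resolution $P_\bullet$ of $F$. If $0\to F'\to P\to F''\to0$ is exact with $P$ projective, then $\operatorname{Ext}^n(F',-)\cong\operatorname{Ext}^{n+1}(F'',-)$ for $n\ge1$; so for $n\ge1$, $\operatorname{pd}F''\le n$ if and only if $\operatorname{pd}F'\le n-1$.

For $\gamma\le\lambda$, extension by zero $\operatorname{Fun}(\gamma)\to\operatorname{Fun}(\lambda)$ is exact, preserves projectives and is left adjoint to restriction. Hence $\operatorname{Ext}^n_\lambda(\operatorname{ext}F,G)=\operatorname{Ext}^n_\gamma(F,G|_\gamma)$. Every object of $\operatorname{Fun}(\gamma)$ is a restriction, so $\operatorname{pd}K_{<\gamma}$ does not depend on $\lambda\ge\gamma$.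

Let $\gamma$ be a limit ordinal and $E\subseteq\gamma$ cofinal. Put $P^E_r=\bigoplus_{s\in[E]^{r+1}}K_{\le\min s}$, so that $P^E_r(i)=C_r(E\cap[i,\gamma))$ with inclusions as transition maps. By \eqref{eq:cone}, $P^E_\bullet\to K_{<\gamma}$ is a projective resolution. A morphism between functors whose values are subspaces of the value at $0$ is the same as a linear map at $0$ that respects these subspaces.

\begin{remark}
We have $\operatorname{Hom}(P^\gamma_r,F)=\prod_sF(\min s)$, with differential $\delta$. So (A) and (B) say that $w$ defines a nonzero class in $\operatorname{Ext}^2(K_{<\omega_2},F)$ for $F(i)=C_3/C_3(\ge i)$. For a constant functor $W$ the complex $\operatorname{Hom}(C_\bullet,W)$ is exact in positive degrees, so this group is $\operatorname{Ext}^3(K_{<\omega_2},P^{\omega_2}_3)$. This is why projective dimension $3$ is needed; by the next lemmas it occurs for $\omega_2$ but not for $\omega_1$.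
\end{remark}

\begin{lemma}[Auslander's lemma]\label{lem:auslander}
Let $\mu$ be a limit ordinal and $F=\bigcup_{\nu<\mu}F_\nu$ a continuous increasing union in $\operatorname{Fun}(\lambda)$ with $F_0=0$. If $\operatorname{pd}(F_{\nu+1}/F_\nu)\le n$ for all $\nu$, then $\operatorname{pd}F\le n$.
\end{lemma}

\begin{proof}
For $n=0$ we have $F_{\nu+1}=F_\nu\oplus G_\nu$ with $G_\nu$ projective, and $F=\bigoplus_\nu G_\nu$. For $n>0$ choose epimorphisms $G_\nu\to F_{\nu+1}/F_\nu$ with $G_\nu$ projective and lift them to $F_{\nu+1}$. By induction on $\nu$ the maps $\bigoplus_{\xi<\nu}G_\xi\to F_\nu$ are onto. Their kernels $Z_\nu$ form a continuous chain with union $Z=\ker(\bigoplus_\nu G_\nu\to F)$, and by the snake lemma $Z_{\nu+1}/Z_\nu\cong\ker(G_\nu\to F_{\nu+1}/F_\nu)$, which has projective dimension at most $n-1$. By induction on $n$, $\operatorname{pd}Z\le n-1$.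
\end{proof}

\begin{lemma}\label{lem:upper}
If $\gamma$ is a limit ordinal with $\operatorname{cf}(\gamma)\le\aleph_n$, then $\operatorname{pd}K_{<\gamma}\le n+1$.
\end{lemma}

\begin{proof}
Induction on $n$. If $a_0<a_1<\cdots$ is cofinal in $\gamma$, consider $0\to\bigoplus_rK_{\le a_r}\to\bigoplus_rK_{\le a_r}\to K_{<\gamma}\to0$, where the first map sends the generator $e_r$ to $e_r-e_{r+1}$ and the second sums coefficients. At $i<\gamma$ only the $r$ with $a_r\geq i$ contribute, and the sequence is exact. Now let $\operatorname{cf}(\gamma)=\aleph_n$ with $n\ge1$. Choose a continuous increasing sequence $(\gamma_\nu)_{\nu<\omega_n}$ cofinal in $\gamma$ with $\gamma_0=0$ and all $\gamma_{\nu+1}$ successor ordinals. Then $K_{<\gamma_{\nu+1}}$ is projective. Also $\operatorname{pd}K_{<\gamma_\nu}\le n$, because $\gamma_\nu$ is zero, a successor, or a limit of cofinality $\operatorname{cf}(\nu)\le\aleph_{n-1}$. So $\operatorname{pd}(K_{<\gamma_{\nu+1}}/K_{<\gamma_\nu})\le n+1$, and Lemma~\ref{lem:auslander} applies.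
\end{proof}

For the lower bound we descend in cofinality. If the dimension were too small, a section of $\partial$ would exist, and a closure argument finds an ordinal $\gamma'$ of smaller cofinality under which the section is stable. This lowers the dimension at $\gamma'$ by one.

\begin{lemma}\label{lem:lower}
If $\operatorname{cf}(\gamma)=\aleph_n$, then $\operatorname{pd}K_{<\gamma}>n$.
\end{lemma}

\begin{proof}
We work in $\operatorname{Fun}(\gamma)$ and use induction on $n$. Let $n=0$ and suppose that $K_{<\gamma}$ is projective. Then $P^\gamma_0\to K_{<\gamma}$ splits. The image of $1$ under a splitting is a chain of augmentation $1$ lying in $C_0([i,\gamma))$ for all $i<\gamma$. The intersection of these spaces is zero, a contradiction.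

Let $n\ge1$ and suppose that $\operatorname{pd}K_{<\gamma}\le n$. Let $E\subseteq\gamma$ be cofinal of order type $\omega_n$ and $P_\bullet=P^E_\bullet$. Then $\partial P_n$ is projective, so $\partial\colon P_n\to\partial P_n$ has a section $\sigma$.

For $\beta\in E$ there are fewer than $\aleph_n$ simplices $s\in[E\cap\beta]^{n+1}$, and each $\sigma(\partial s)$ involves finitely many vertices. As $\aleph_n$ is regular, there is $\beta^*\in E$, $\beta^*>\beta$, above all these vertices. Define $\beta_\nu\in E$ for $\nu<\omega_{n-1}$ by taking any $\beta_0$, $\beta_{\nu+1}=\beta_\nu^*$, and for limit $\nu$ any element of $E$ above all earlier $\beta_\xi$. Let $\gamma'=\sup_\nu\beta_\nu$. Then $\gamma'<\gamma$, $\operatorname{cf}(\gamma')=\aleph_{n-1}$, and $E'=E\cap\gamma'$ is cofinal in $\gamma'$. Let $P'_\bullet=P^{E'}_\bullet\subseteq P_\bullet$, a projective resolution of $K_{<\gamma'}$. Every simplex in $E'$ lies in some $E\cap\beta_\nu$, so $\sigma(\partial P'_n)\subseteq P'_n$.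

The terms of $P_\bullet/P'_\bullet$ are direct sums of functors $K_{\le a}$, and by the long exact homology sequence it is a projective resolution of $K_{<\gamma}/K_{<\gamma'}$. An element of $\partial P_n\cap P'_{n-1}$ is a cycle of $P'_{n-1}$ (of augmentation zero if $n=1$), hence lies in $\partial P'_n$. So the image of $P_n/P'_n\to P_{n-1}/P'_{n-1}$ is $\partial P_n/\partial P'_n$. The map induced by $\sigma$ makes it a direct summand of $P_n/P'_n$. Therefore $\operatorname{pd}(K_{<\gamma}/K_{<\gamma'})\le n$.

Restriction to $\operatorname{Fun}(\gamma'+1)$ is exact and sends $K_{\le a}$ to $K_{\le\min(a,\gamma')}$, so it preserves projectives and does not raise projective dimension. It sends $K_{<\gamma}/K_{<\gamma'}$ to $K_{\le\gamma'}/K_{<\gamma'}$. Since $K_{\le\gamma'}$ is projective and $n\ge1$, we get $\operatorname{pd}K_{<\gamma'}\le n-1$, contradicting the case $n-1$.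
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cocycle}]
By Lemmas~\ref{lem:upper} and~\ref{lem:lower}, $\operatorname{pd}K_{<\omega_2}=3$. In the resolution $P_r(i)=C_r(\ge i)$, the functor $\partial P_3$ is therefore projective and $\partial P_2\cong P_2/\partial P_3$ is not. Let $Z(\ge i)=\partial C_3(\ge i)$ and $Z=\partial C_3$. A section of $P_3\to\partial P_3$ is a linear map $\sigma\colon Z\to C_3$ with $\partial\sigma=\mathrm{id}$ and $\sigma(Z(\ge i))\subseteq C_3(\ge i)$ for all $i$. Put $w_{0jk}=0$ and $w_{ijk}=\sigma(\partial[0ijk])$ for $i>0$. We claim that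
\begin{equation}\label{eq:deltaw}
(\delta w)_{ijkl}=\sigma(\partial[ijkl])\qquad(i<j<k<l).
\end{equation}
For $i=0$ both sides equal $w_{jkl}$. For $i>0$, the identity $\partial\partial[0ijkl]=0$ reads $\partial[ijkl]=\partial[0jkl]-\partial[0ikl]+\partial[0ijl]-\partial[0ijk]$; apply $\sigma$. Since $\partial[ijkl]\in Z(\ge i)$, \eqref{eq:deltaw} gives (A).

Suppose that $h$ as in (B) exists. Let $g=w-\delta h$ and define $G\colon C_2\to C_3$ by $G[ijk]=g_{ijk}$. Then $G(C_2(\ge i))\subseteq C_3(\ge i)$, and
\[
G(\partial[ijkl])=(\delta g)_{ijkl}=(\delta w)_{ijkl}=\sigma(\partial[ijkl]),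
\]
so $G|_Z=\sigma$. Hence $\partial G\colon C_2\to Z$ is the identity on $Z$ and maps $C_2(\ge i)$ into $Z(\ge i)$. It is a retraction $P_2\to\partial P_3$, so $P_2/\partial P_3$ is a direct summand of $P_2$ and is projective, a contradiction.
\end{proof}

The lower bound gives (B). The upper bound is used only to move the cocycle $\partial[0ijk]$ from $Z$ into $C_3$, whose filtration is spanned by subsets of one basis. This is what allows us to place $C_3$ inside a valued field, by sending basis elements to monomials.

\section{The ring}\label{sec:ring}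

\subsection*{The valuation domain}
We need a value group containing the increasing sequence $(\alpha_i)$ and, for each $i$, room for monomials that lie in $L_i$ but not in $L_{i+1}$. Let $\Lambda=\omega_2\times\{0,1\}$ with the lexicographic well-order $(0,0)<(0,1)<(1,0)<\cdots$. For $0\neq f\in\mathbb Z^\Lambda$ let the \emph{least point} of $f$ be the least element of its support, and declare $f>0$ if $f$ is positive there. This makes $\mathbb Z^\Lambda$ an ordered group, and
\begin{equation}\label{eq:compare}
\text{if $f,g>0$ and the least point of $f$ precedes that of $g$, then $f>g$.}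
\end{equation}
Let $\alpha_i$ be the indicator function of $\{(\xi,0):\xi<i\}$, so $\alpha_0=0$, let $\tau_i$ be the indicator function of $\{(i,1)\}$, and let $\Delta$ be the subgroup generated by all $\alpha_i,\tau_i$ ($i<\omega_2$). It is free on the $\alpha_i$ ($i\ge1$) and the $\tau_i$: in a relation, evaluation at $(i,1)$ kills the coefficient of $\tau_i$, and if $\alpha_{i}$ has the largest index among the $\alpha$-terms, evaluation at $(\xi,0)$, with $\xi$ the next largest index or $\xi=0$ if there is none, kills its coefficient. For $i<j$ the element $\alpha_j-\alpha_i$ is positive with least point $(i,0)$.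

Let $Q$ be the fraction field of the group ring $K[\Delta]$, with monomials $t^\gamma$. Let $v$ be the valuation with $v(f)=\min\operatorname{supp}f$ for $0\neq f\in K[\Delta]$, and let $V$ be its valuation ring. Put $t_i=t^{\alpha_i}$; the notation $t_{ij}$, $L_i$ is that of Section~\ref{sec:squarezero}. Recall that for an ordered abelian group $G$ the Hahn series $\sum_\gamma a_\gamma t^\gamma$ with well-ordered support in $G$ form a field $K((G))$, valued by the minimum of the support. The inclusion $K[\Delta]\subseteq K((\Delta))$ extends to an embedding of valued fields $Q\subseteq K((\Delta))$. Let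
\[
\mathfrak p_i=\{0\}\cup\{q\in Q:v(q)>0\text{ and the least point of }v(q)\text{ is }\le(i,0)\}.
\]
By \eqref{eq:compare}, if $\gamma'\ge\gamma>0$ then the least point of $\gamma'$ does not come after that of $\gamma$. So the values allowed in $\mathfrak p_i$ form an upward closed set, and $\mathfrak p_i$ is an ideal of $V$. We have $\mathfrak p_i\subseteq\mathfrak p_j$ for $i\le j$, and $t_{ij}\in\mathfrak p_i$.

For $s\in[\omega_2]^4$ let $\tau_s=\sum_{a\in s}\tau_a$, which is positive with least point $(\min s,1)$, and $x_s=t^{-\tau_s}$. Let $W=\bigoplus_sKx_s\subseteq Q$ and $W_i=\bigoplus_{\min s\ge i}Kx_s$.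

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $x_s\in L_i$ if and only if $i\le\min s$.
\item[(b)] $\mathfrak p_iW_i\subseteq V$.
\item[(c)] There is a $K$-linear map $\pi\colon Q\to W$ with $\pi|_W=\mathrm{id}$ and $\pi(L_i)\subseteq W_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $x_s\in L_i$ if and only if $\tau_s\le\alpha_j-\alpha_i$ for some $j>i$. If $i\le\min s$, then $(i,0)<(\min s,1)$ and $\tau_s<\alpha_j-\alpha_i$ by \eqref{eq:compare}. If $i>\min s$, then $(\min s,1)<(i,0)$ and $\tau_s>\alpha_j-\alpha_i$ for all $j>i$.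

(b) If $0\neq p\in\mathfrak p_i$ and $\min s\ge i$, the least point of $v(p)$ is $\le(i,0)<(\min s,1)$, so $v(p)>\tau_s$.

(c) Let $\pi(q)$ be the part of the Hahn expansion of $q$ supported on the monomials $x_s$. It is a finite sum. Indeed $q$ lies in the fraction field of $K[G]$, hence in $K((G))$, for a subgroup $G$ generated by finitely many basis elements of $\Delta$, and $-\tau_s\in G$ only if all $\tau_a$ ($a\in s$) are among them. If $q\in L_i$, every monomial occurring in $q$ has value at least $v(q)$ and so lies in $L_i$; apply (a).
\end{proof}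

Identify $C_3$ with $W$ by $s\mapsto x_s$, so that $C_3(\ge i)=W_i$, and fix $w_{ijk}\in W\subseteq Q$ as in Proposition~\ref{prop:cocycle}.

\subsection*{Extensions from derivations}
Let $D\colon V\to\Omega$ be a derivation into a $V$-module and let $0\to Q/V\to Y\xrightarrow{\rho}\Omega\to0$ be exact. Then the pairs $(a,y)\in V\times Y$ with $\rho(y)=D(a)$ form a square-zero extension of $V$ by $Q/V$, in which a lift of $a$ is a choice of a preimage of $D(a)$. We shall take $D$ with $D(t_{ij})=t_{ij}(\varepsilon_j-\varepsilon_i)$ for independent symbols $\varepsilon_i$, and let $Y$ contain symbols $p[ij]$ mapping to $p(\varepsilon_j-\varepsilon_i)$. The defect of the lifts $(t_{ij},t_{ij}[ij])$ is then the image of $\partial(t_{ik}[ijk])$ in $Y$, which we are free to declare equal to $t_{ik}w_{ijk}+V$, provided this is consistent with $\partial\partial=0$. The coefficients $p$ allowed in $p[ij]$ face two opposite demands: there must be enough of them to have $D(V)\subseteq\Omega$, and few enough that $p(\delta w)_{ijkl}\in V$. The ideals $\mathfrak p_i$ meet both. The second demand explains the role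 of the $\tau_i$: knowing only $(\delta w)_{ijkl}\in L_i$ would not suffice, since $t_{i,i+1}\in\mathfrak p_i$ and $t_{i,i+2}^{-1}\in L_i$ have product $t_{i+1,i+2}^{-1}\notin V$.

Let $T=\bigoplus_{i<\omega_2}Q\varepsilon_i$ and let $\Omega=\sum_{i<j}\mathfrak p_i(\varepsilon_j-\varepsilon_i)$, a $V$-submodule of $T$. Let $\eta\colon\Delta\to T$ be the additive map with $\eta(\alpha_i)=\varepsilon_i-\varepsilon_0$ and $\eta(\tau_i)=0$. The $K$-linear map $D\colon K[\Delta]\to T$, $D(t^\gamma)=t^\gamma\eta(\gamma)$, is a derivation because $\eta$ is additive, and it extends to $Q$ by $D(f/g)=(gD(f)-fD(g))/g^2$. We have $D(K)=0$ and $D(t_{ij})=t_{ij}(\varepsilon_j-\varepsilon_i)$.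

\begin{lemma}\label{lem:DV}
$D(V)\subseteq\Omega$.
\end{lemma}

\begin{proof}
An element of $V$ is $f/g$ with $f,g\in K[\Delta]$ and $v(f)\ge v(g)$. After multiplying both by $t^{-v(g)}$, both are supported on $\Delta_{\ge0}$ and $g$ is a unit of $V$. By the quotient rule it suffices to show $t^\gamma\eta(\gamma)\in\Omega$ for $\gamma>0$. If $\gamma$ is a combination of $\tau$'s, then $\eta(\gamma)=0$. Otherwise, adding a multiple of $\alpha_0=0$ if necessary, write the $\alpha$-part of $\gamma$ as $\sum_{r=1}^qn_r\alpha_{i_r}$ with $0\le i_1<\dots<i_q$, all $n_r\neq0$ and $\sum_rn_r=0$. Then $\eta(\gamma)=\sum_rn_r\varepsilon_{i_r}=\sum_{r\ge2}n_r(\varepsilon_{i_r}-\varepsilon_{i_1})$. Moreover $\gamma(i_1,0)=\sum_{r\ge2}n_r=-n_1\neq0$, so the least point of $\gamma$ is $\le(i_1,0)$ and $t^\gamma\in\mathfrak p_{i_1}$.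
\end{proof}

\begin{lemma}\label{lem:Y}
There are an exact sequence of $V$-modules $0\to Q/V\to Y\xrightarrow{\rho}\Omega\to0$ and elements $p[ij]\in Y$ ($i<j$, $p\in\mathfrak p_i$), depending $V$-linearly on $p$, such that $\rho(p[ij])=p(\varepsilon_j-\varepsilon_i)$ and
\begin{equation}\label{eq:relation}
p[jk]-p[ik]+p[ij]=pw_{ijk}+V\qquad(i<j<k,\ p\in\mathfrak p_i).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal C_n=\bigoplus_{s\in[\omega_2]^{n+1}}\mathfrak p_{\min s}\,s$ with the simplicial boundary. It is well defined because a face of $s$ has least vertex $\ge\min s$ and the $\mathfrak p_i$ increase. Appending a large vertex does not change $\min s$, so the first formula of \eqref{eq:cone} holds in $\mathcal C_\bullet$, and for $n\ge1$ every cycle in $\mathcal C_n$ is a boundary. The map $\mathcal C_1\to T$, $p[ij]\mapsto p(\varepsilon_j-\varepsilon_i)$, is $\partial$ followed by the embedding $\mathcal C_0\to T$, $p[i]\mapsto p\varepsilon_i$. So it has image $\Omega$ and kernel $\partial\mathcal C_2\cong\mathcal C_2/\partial\mathcal C_3$.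

Define the $V$-linear map $\zeta\colon\mathcal C_2\to Q/V$ by $\zeta(p[ijk])=pw_{ijk}+V$. For $p\in\mathfrak p_i$ we have $\zeta(\partial(p[ijkl]))=p(\delta w)_{ijkl}+V=0$ by Proposition~\ref{prop:cocycle}(A) and Lemma~\ref{lem:W}(b). So there is a $V$-linear $\bar\zeta\colon\partial\mathcal C_2\to Q/V$ with $\bar\zeta(\partial c)=\zeta(c)$. Let $Y$ be the pushout
\[
Y=(Q/V\oplus\mathcal C_1)\big/\{(\bar\zeta(b),-b):b\in\partial\mathcal C_2\},
\]
and let $\rho$ be induced by $\mathcal C_1\to\Omega$. The map $Q/V\to Y$ is injective, since $(u,0)=(\bar\zeta(b),-b)$ forces $b=0$. The kernel of $\rho$ consists of the classes of $(u,b)$ with $b\in\partial\mathcal C_2$, and such a class equals that of $(u+\bar\zeta(b),0)$. Taking $u=0$ and $b=\partial(p[ijk])$ gives \eqref{eq:relation}.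
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let
\[
R=\{(a,y)\in V\times Y:\rho(y)=D(a)\},\qquad(a,y)(a',y')=(aa',ay'+a'y).
\]
Since $D$ is additive, $D(1)=0$ and $\rho(ay'+a'y)=aD(a')+a'D(a)=D(aa')$, this is a subring of the trivial extension of $V$ by $Y$. The projection $R\to V$ is onto because $D(V)\subseteq\Omega=\rho(Y)$. Its kernel is $\{0\}\times\ker\rho\cong Q/V$ and has square zero. So $R$ is a square-zero extension of $V$ by $Q/V$, and a valuation ring by Lemma~\ref{lem:sqz}. It contains $K$ via $a\mapsto(a,0)$. Since $|\Delta|=\aleph_2$, the sets $Q$ and $Y$ have cardinality at most $\max(|K|,\aleph_2)$, while $V$ contains $K$ and all $t_i$. Hence $|R|=\max(|K|,\aleph_2)$.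

Let $(I,J)$ be the admissible pair of Lemma~\ref{lem:pair} and $N=N(I,J)$, an indecomposable pure-injective module. The elements $b_{ij}=(t_{ij},t_{ij}[ij])$ lie in $R$, since $t_{ij}\in\mathfrak p_i$ and $\rho(t_{ij}[ij])=D(t_{ij})$. By \eqref{eq:relation} with $p=t_{ik}$,
\[
b_{ij}b_{jk}-b_{ik}=\bigl(0,\ t_{ik}[jk]+t_{ik}[ij]-t_{ik}[ik]\bigr)=t_{ik}w_{ijk}+V,
\]
which is \eqref{eq:defect}. If $N$ were the hull of a uniserial module, Proposition~\ref{prop:obstruction} would give $h_{ij}\in Q$ with $w_{ijk}-(\delta h)_{ijk}\in L_i$. Applying the map $\pi$ of Lemma~\ref{lem:W}(c), which fixes $w_{ijk}$, we would get $w_{ijk}-(\delta(\pi h))_{ijk}\in W_i=C_3(\ge i)$ for all $i<j<k$, with $\pi h_{ij}\in W=C_3$. This contradicts Proposition~\ref{prop:cocycle}(B).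
\end{proof}

\begin{remark}
In this example the chain $\{aR:a\notin J\}$ has the strictly decreasing coinitial sequence $(a_iR)_{i<\omega_2}$ of Lemma~\ref{lem:pair}. As $\omega_2$ is regular, the least cardinality of a coinitial subset is exactly $\aleph_2$. So the bound $\aleph_1$ in Theorem~\ref{thm:B}(2) is best possible.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gregory}
Lorna Gregory, \emph{Decidability for the theory of modules over a Pr\"ufer domain}, arXiv:2107.05152 (2021).

\bibitem{Ziegler}
M. Ziegler, \emph{Model theory of modules}, Ann. Pure Appl. Logic \textbf{26} (1984).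

\end{thebibliography}
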